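\title{The finite extension problem for locally $L$ graphs is undecidable}

\begin{abstract}
A graph is \emph{locally $L$} if the neighbors of each of its vertices induce a copy of $L$. We prove that no algorithm decides, for a given finite graph $L$, whether a finite locally $L$ graph exists. From a finite group presentation and a word $w$ we construct a finite graph $L$ such that a finite locally $L$ graph exists exactly when $w$ is nontrivial in some finite quotient of the group, and a locally $L$ graph exists at all exactly when $w\neq1$. The word $w$ is encoded by a triangle that is not allowed to close up. The problem stays undecidable for connected $L$ with a universal vertex and for vertex-transitive or Cayley extensions, and no computable function bounds the size of the smallest finite extension.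
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are simple and undirected. For a vertex $v$ of a graph $\mathcal G$, let $N(v)$ be the set of its neighbors and $N[v]=N(v)\cup\{v\}$. The \emph{link} $\operatorname{lk}(v)$ is the subgraph induced on $N(v)$; it records the degree of $v$ and the triangles through $v$. Given a graph $L$, a graph $\mathcal G$ with at least one vertex is \emph{locally $L$}, or an \emph{extension of $L$}, if $\operatorname{lk}(v)\cong L$ for every vertex $v$ of $\mathcal G$. We study the following decision problem.

\begin{quote}
\textbf{Finite extension problem.} Given a finite graph $L$, decide whether $L$ has a finite extension.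
\end{quote}

For small $L$ the answer is easy to find. If $L$ consists of $n$ isolated vertices, the extensions are the $n$-regular triangle-free graphs, and $K_{n,n}$ is a finite one. If $L=K_n$, every component of an extension is $K_{n+1}$. The octahedron $K_{2,2,2}$ is locally a $4$-cycle. The next two examples show that an extension need not exist, and how a finite extension can arise from an infinite one.

\begin{example}\label{ex:path}
The path $P_3$ on three vertices has no extension. Suppose that $\mathcal G$ is locally $P_3$ and that $N(v)$ induces the path $x\,y\,z$. Every vertex has degree $3$, so $N(y)=\{v,x,z\}$. The link of $x$ is a path that contains the edge $vy$, so its third vertex $t$ is adjacent to $v$ or to $y$. Then $t\in\{x,y,z\}\cup\{v,x,z\}$ and $t\notin\{x,y,v\}$, so $t=z$. But $z$ is not adjacent to $x$.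
\end{example}

Let $P$ be a group and $S=S^{-1}\subseteq P\setminus\{1\}$. The \emph{Cayley graph} $\operatorname{Cay}(P,S)$ has vertex set $P$, with $x\sim xs$ for $s\in S$; we do not require $S$ to generate $P$. Left multiplications are automorphisms, so the graph is vertex-transitive, and since $xs\sim xs'$ if and only if $s^{-1}s'\in S$,
\begin{equation}\label{eq:cayleylink}
\text{every link is isomorphic to the graph on $S$ with } s\sim s'\iff s^{-1}s'\in S .
\end{equation}

\begin{example}\label{ex:torus}
Let $S=\{\pm(1,0),\pm(0,1),\pm(1,1)\}\subseteq\mathbb Z^2$. The graph $\operatorname{Cay}(\mathbb Z^2,S)$ is the triangular lattice, which is locally a $6$-cycle. For $k\ge4$ the same set $S$ gives a finite extension of the $6$-cycle on $(\mathbb Z/k)^2$: the coordinates of $s-s'-s''$ lie in $[-3,3]$, so reduction modulo $k$ creates no new relation $s-s'=s''$. For $k=3$ the walk $(0,0),(1,0),(2,0),(3,0)$ closes up to a new triangle and the links are no longer $6$-cycles. The finite quotient is an extension when a certain short walk survives in it.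
\end{example}

Bulitko proved that it is undecidable whether a finite graph has an extension, and undecidable whether it has an infinite extension. The question for finite extensions is posed in \cite{GL}. To see which answer to expect, recall that a set of finite objects is \emph{recursively enumerable} (r.e.) if some algorithm halts exactly on its members, \emph{co-r.e.}\ if its complement is r.e., and decidable if and only if it is both. The finite graphs fall into three classes: $\mathcal F$ (there is a finite extension), $\mathcal N$ (there is no extension), and $\mathcal I$ (there is an extension, but no finite one). The class $\mathcal F$ is r.e., because a finite extension can be searched for, and $\mathcal N$ is r.e.\ by a compactness argument (Section~\ref{sec:refinements}). Undecidability of the extension problem is a statement about $\mathcal N$, and the finite extension problem is a statement about $\mathcal F$. Words $w$ in a finitely presented group fall into three classes of the same shape: $w$ is nontrivial in a finite quotient (r.e.), $w=1$ (r.e.), or neither. For groups both r.e.\ conditions are undecidable, and Example~\ref{ex:torus} suggests that finite extensions behave like finite quotients. Our main theorem turns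 the analogy into a reduction.

\begin{theorem}\label{thm:main}
There is an algorithm which, from a finite presentation $\langle A_0\mid R_0\rangle$ of a group $G_0$ and a word $w$ in the generators, constructs a finite graph $L$ such that
\begin{enumerate}
\item[(1)] $L$ has a finite extension if and only if $w$ is nontrivial in some finite quotient of $G_0$;
\item[(2)] $L$ has an extension if and only if $L$ has an infinite connected extension, if and only if $w\ne1$ in $G_0$.
\end{enumerate}
Hence no algorithm decides whether a given finite graph has a finite extension.
\end{theorem}

By the Novikov--Boone theorem there is a finitely presented group with undecidable word problem, so part (2) also gives Bulitko's two theorems. A vertex of a graph is \emph{universal} if it is adjacent to all other vertices.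

\begin{theorem}\label{thm:refined}
\begin{enumerate}
\item[(a)] The finite extension problem remains undecidable for connected $L$ with a universal vertex, and part \textup{(2)} of Theorem~\ref{thm:main} holds with $L$ in this class.
\item[(b)] For such $L$, and in general, it is undecidable whether $L$ has a finite vertex-transitive extension, and undecidable whether $L$ has a finite Cayley graph extension.
\item[(c)] The class $\mathcal F$ is r.e.\ but its complement is not. The class $\mathcal I$ is co-r.e.\ but not r.e. In particular $\mathcal I\neq\emptyset$.
\item[(d)] No computable function $f$ on finite graphs has the property that every $L\in\mathcal F$ has an extension with at most $f(L)$ vertices.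
\end{enumerate}
\end{theorem}

The proof first solves an easier problem in which vertices carry colors and each color has its own prescribed link (Sections~\ref{sec:flag}--\ref{sec:complex}). The colors are then removed (Sections~\ref{sec:L}--\ref{sec:recover}). Theorem~\ref{thm:main} is assembled in Section~\ref{sec:main} and Theorem~\ref{thm:refined} is proved in Section~\ref{sec:refinements}.

\section{Flag covers and the empty triangle}\label{sec:flag}

By a \emph{complex} $K$ we mean a finite graph $\Gamma$, with vertex set $I$, in which some of the $3$-cycles are declared \emph{filled}; the other $3$-cycles are \emph{empty}. This is a simplicial complex of dimension at most $2$, the filled triangles being its $2$-simplices. The \emph{link of $i$ in $K$} is the graph $\Lambda_i$ on $N_\Gamma(i)$ in which $j\sim l$ if and only if $\{i,j,l\}$ is a filled triangle. It differs from the link of $i$ in the graph $\Gamma$ exactly when $i$ lies on an empty triangle.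

\begin{definition}\label{def:flag}
A \emph{flag cover} of $K$ is a graph $H$ whose vertices are colored by elements of $I$ so that for every vertex $U$, of color $i$ say,
\begin{enumerate}
\item[(F1)] $U$ has exactly one neighbor of color $j$ for each $j\in N_\Gamma(i)$, and no other neighbors;
\item[(F2)] the neighbors of $U$ of colors $j\neq l$ are adjacent if and only if $\{i,j,l\}$ is a filled triangle.
\end{enumerate}
\end{definition}

Thus the coloring is an isomorphism $\operatorname{lk}(U)\to\Lambda_i$, and a flag cover is the colored version of an extension. In topological terms, $H$ is the $1$-skeleton of a covering space of $K$ in which every triangle lies over a filled triangle; we use this picture only as a guide.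

Let $X_i$ be the set of vertices of $H$ of color $i$. For an edge $ij$ of $\Gamma$ let $\tau_{ij}\colon X_i\to X_j$ send $U$ to its neighbor of color $j$. The neighbor of color $i$ of $\tau_{ij}(U)$ is $U$, so $\tau_{ij}$ is a bijection with inverse $\tau_{ji}$. Maps are composed from right to left.

\begin{lemma}\label{lem:transport}
Let $H$ be a flag cover of $K$ and $\{i,j,l\}$ a $3$-cycle of $\Gamma$. If it is filled, then $\tau_{jl}\tau_{ij}=\tau_{il}$. If it is empty, then the permutation $\tau_{li}\tau_{jl}\tau_{ij}$ of $X_i$ has no fixed point.
\end{lemma}

\begin{proof}
Let $U\in X_i$, $V=\tau_{ij}(U)$ and $V'=\tau_{il}(U)$. Then $\tau_{li}\tau_{jl}\tau_{ij}(U)=U$ if and only if $\tau_{jl}(V)=V'$. By (F1) at $V$ this holds if and only if $V\sim V'$, and by (F2) at $U$ if and only if $\{i,j,l\}$ is filled.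
\end{proof}

So filled triangles impose equations between permutations, and an empty triangle imposes an inequation. Two examples show both effects.

\begin{example}\label{ex:empty}
Let $K$ be a single empty triangle $\{o,p,q\}$ and put $\rho=\tau_{qo}\tau_{pq}\tau_{op}$. A colored graph satisfying (F1) is $2$-regular. An orbit of $\rho$ of size $k$ gives a cycle of length $3k$ colored $o,p,q,o,p,q,\dots$, and an infinite orbit gives a two-way infinite path. Condition (F2) forbids triangles, that is, $k=1$. Flag covers of $K$ are therefore the same thing as permutations without fixed points.
\end{example}

\begin{figure}[ht]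
\centering
\begin{tikzpicture}
\foreach \t in {0,...,5} {
  \draw[very thick] ({90-60*\t}:2.6) -- ({30-60*\t}:2.6);
  \draw ({90-60*\t}:2.6) -- ({60-60*\t}:1.3) -- ({30-60*\t}:2.6);
  \draw ({60-60*\t}:1.3) -- ({-60*\t}:1.3);
  \draw (0,0) -- ({60-60*\t}:1.3);
}
\foreach \t in {0,...,5}
  \node[circle,fill=white,inner sep=1.5pt] at ({60-60*\t}:1.3) {$c_{\t}$};
\foreach \t/\x in {0/o,1/p,2/q,3/o,4/p,5/q}
  \node[circle,fill=white,inner sep=1.5pt] at ({90-60*\t}:2.6) {$\x$};
\node[circle,fill=white,inner sep=1.5pt] at (0,0) {$d$};
\end{tikzpicture}
\caption{The complex of the presentation $\langle b\mid b^2\rangle$. Vertices with the same label are identified, and so are boundary edges with the same pair of labels, so the thick boundary wraps twice around the triangle $\{o,p,q\}$. The eighteen triangles drawn are filled; the triangle $\{o,p,q\}$ is empty.}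
\label{fig:disc}
\end{figure}

\begin{example}\label{ex:disc}
To impose the relation $\rho^2=1$ we attach a triangulated disc that wraps twice around the empty triangle. Let $K$ be the complex of Figure~\ref{fig:disc}, with the ten vertices $o,p,q,c_0,\dots,c_5,d$, and let $z_0,\dots,z_5=o,p,q,o,p,q$ be the boundary walk, read clockwise from the top, so that $c_t$ is adjacent to $z_t$ and $z_{t+1}$ (indices modulo $6$).

Let $H$ be a flag cover and $U\in X_o$. Go from $U$ to its neighbor $C_0$ of color $c_0$ and then to the neighbor $D$ of $C_0$ of color $d$. The neighbors $C_0,\dots,C_5$ of $D$ form a hexagon, since the triangles $\{d,c_t,c_{t+1}\}$ are filled. Let $Z_t$ be the neighbor of $C_t$ of color $z_t$, so $Z_0=U$. Since $\{c_{t+1},c_t,z_{t+1}\}$ is filled, $Z_{t+1}$ is adjacent to $C_t$, and since $\{c_t,z_t,z_{t+1}\}$ is filled, $Z_t\sim Z_{t+1}$. So $Z_0,\dots,Z_5,Z_0$ is a closed walk colored $o,p,q,o,p,q,o$, which says $\rho^2(U)=U$. By Lemma~\ref{lem:transport}, $\rho(U)\neq U$. A nonempty flag cover thus gives an action of $\langle b\mid b^2\rangle$ on $X_o$ in which $b$ moves every point.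

Conversely, the action of $\mathbb Z/2$ on itself gives a flag cover with twenty vertices. Take a hexagon $Z_0,\dots,Z_5$ with $Z_s$ of color $z_s$, and attach two copies of the interior of the disc: the vertex $C_t$ of the first is joined to $Z_t,Z_{t+1}$, and the vertex $C'_t$ of the second to $Z_{t+3},Z_{t+4}$. The link of $Z_s$ is the $6$-cycle $Z_{s-1}\,C_{s-1}\,C_s\,Z_{s+1}\,C'_{s+3}\,C'_{s+2}$, whose colors trace out the link of $z_s=z_{s+3}$ in $K$. The links of the interior vertices are the $5$-cycles and the $6$-cycle seen in the figure.

If we attach a second disc wrapping three times, then $\rho^2=\rho^3=1$ forces $\rho=1$, and no nonempty flag cover exists.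
\end{example}

In Section~\ref{sec:complex} the same construction is carried out for an arbitrary presentation with a distinguished generator $b$. The remaining difficulty is that an extension of a single graph $L$ has no colors and has the same link at every vertex. Colors will be recorded by sizes of cliques, and the different links will be the components of $L$.

\section{Finite quotients of finitely presented groups}\label{sec:groups}

An element $g$ of a group $G$ \emph{survives in a finite quotient} if some homomorphism from $G$ to a finite group sends $g$ to a nontrivial element; replacing the target by the image, one may take the homomorphism onto. Finitely many elements that survive in finite quotients survive in a common one, by mapping to the direct product. Let \textbf{FQ} be the problem of deciding, for a finite presentation $\langle A_0\mid R_0\rangle$ and a word $w$ in the generators, whether $w$ survives in a finite quotient of the presented group.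

\begin{proposition}\label{prop:FQ}
The problem \textup{FQ} is undecidable.
\end{proposition}

\begin{proof}
This follows from either of two published theorems.

Bridson and Wilton \cite{BW} proved that no algorithm decides whether a finitely presented group has a nontrivial finite quotient. A group has such a quotient if and only if one of its generators survives in a finite quotient, so a solution of FQ would decide this.

Slobodskoi \cite{Slo} proved that the universal theory of the class of finite groups is undecidable: no algorithm decides whether a sentence $\forall\bar x\,\psi(\bar x)$, with $\psi$ a quantifier-free formula in the language of groups, holds in all finite groups. Putting $\psi$ in conjunctive normal form, such a sentence becomes a conjunction of clauses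
\[
\forall\bar x\ \Bigl(\bigwedge_i u_i=1\ \to\ \bigvee_{j\in J}w_j=1\Bigr)
\]
with words $u_i,w_j$ in $\bar x$. A clause with $J=\emptyset$ fails in the trivial group. A clause with $J\ne\emptyset$ fails in some finite group if and only if there is a homomorphism from $\langle \bar x\mid u_i\rangle$ to a finite group that kills none of the $w_j$, that is, if and only if each $w_j$ survives in a finite quotient of $\langle\bar x\mid u_i\rangle$. So a solution of FQ would decide the universal theory.
\end{proof}

The construction needs the word $w$ to be a single generator and the relators to trace walks without backtracking. Call $(\langle A\mid R\rangle,b)$, with $\langle A\mid R\rangle$ a finite presentation and $b\in A$, \emph{normalized} if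
\begin{enumerate}
\item[(P1)] every relator is nonempty and cyclically reduced;
\item[(P2)] every generator occurs in some relator;
\item[(P3)] neither $b$ nor $b^{-1}$ is a relator.
\end{enumerate}

\begin{lemma}\label{lem:normal}
There is an algorithm which, from $\langle A_0\mid R_0\rangle$ and a nonempty freely reduced word $w$, constructs a normalized pair $(\langle A\mid R\rangle,b)$ presenting a group $G$ such that $w\ne1$ in $G_0$ if and only if $b\neq1$ in $G$, and $w$ survives in a finite quotient of $G_0$ if and only if $b$ survives in a finite quotient of $G$.
\end{lemma}

\begin{proof}
Cyclically reduce the relators and delete those that become empty; the normal closure of $R_0$ does not change. Add a new generator $b$ and the relator $b^{-1}w$. The group is still $G_0$, with $b=w$. The new relator is cyclically reduced, because $w$ is reduced and does not involve $b$, and it has length at least $2$; no other relator involves $b$. Finally delete the generators that occur in no relator, and let $G=\langle A\mid R\rangle$ be the result. Then (P1)--(P3) hold, and $G_0\cong G*F_0$ with $F_0$ free on the deleted generators. Composing with the inclusion $G\to G*F_0$, or with the retraction $G*F_0\to G$ that kills $F_0$, converts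 a homomorphism defined on one of the groups and not killing $b$ into such a homomorphism, with the same target, defined on the other. This gives both equivalences.
\end{proof}

\section{The complex of a normalized presentation}\label{sec:complex}

Fix a normalized pair $(\langle A\mid R\rangle,b)$ presenting $G$. We triangulate the presentation complex, which has one loop for each generator and one disc for each relator, so that the loop of $b$ is the only empty triangle.

Put $\ell(b)=3$ and $\ell(a)=4$ for $a\in A\setminus\{b\}$. The \emph{wedge} is the graph formed by cycles
\[
o=p_{a,0},\ p_{a,1},\ \dots,\ p_{a,\ell(a)-1},\ p_{a,\ell(a)}=o\qquad(a\in A)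
\]
that share only the vertex $o$. Write $p=p_{b,1}$ and $q=p_{b,2}$. For $r\in R$ let $z_0=o,z_1,\dots,z_n=z_0$ be the closed walk in the wedge that reads $r$: a letter $a$ is read as $p_{a,0},\dots,p_{a,\ell(a)}$ and a letter $a^{-1}$ as the reverse. Add new vertices $c_0,\dots,c_{n-1},d$. The number $n$ and the vertices $z_t,c_t,d$ depend on $r$, and indices are taken modulo $n$. The graph $\Gamma$ consists of the wedge edges and, for all $r$ and $t$, the edges $c_tz_t$, $c_tz_{t+1}$, $c_tc_{t+1}$, $dc_t$. The filled triangles of $K$ are
\begin{equation}\label{eq:simplices}
\{c_t,z_t,z_{t+1}\},\qquad\{c_t,c_{t+1},z_{t+1}\},\qquad\{d,c_t,c_{t+1}\}.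
\end{equation}
Figure~\ref{fig:disc} is the case $\langle b\mid b^2\rangle$. As before, $I=V(\Gamma)$.

For every relator and every $t$,
\begin{equation}\label{eq:walk}
n\ge4,\qquad z_t\neq z_{t+1},\qquad z_{t-1}\neq z_{t+1}.
\end{equation}
Indeed, a relator containing a letter other than $b^{\pm1}$ has $n\ge4$, and otherwise $r=b^{\pm k}$ with $k\ge2$ by (P1) and (P3), so $n\ge6$. Consecutive vertices of a walk are distinct. If $z_t\neq o$, the walk passes straight through $z_t$ on a cycle of length at least $3$. If $z_t=o$, the walk arrives from $p_{a,\ell(a)-1}$ or $p_{a,1}$ when finishing a letter $a$ or $a^{-1}$, and leaves to $p_{a',1}$ or $p_{a',\ell(a')-1}$ when starting a letter $a'$ or $a'^{-1}$. As $\ell-1\neq1$, equality $z_{t-1}=z_{t+1}$ means that two cyclically consecutive letters are mutually inverse, which (P1) excludes. In particular $\Gamma$ is a simple graph, and each $c_t$ has the five distinct neighbors $z_t,z_{t+1},c_{t-1},c_{t+1},d$.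

\begin{lemma}\label{lem:empty}
The only empty triangle of $K$ is $\{o,p,q\}$.
\end{lemma}

\begin{proof}
The edges of $\Gamma$ between wedge vertices are the wedge edges, so $\{o,p,q\}$ is the only $3$-cycle on wedge vertices. It is empty because every filled triangle contains some $c_t$. Any other $3$-cycle $T$ contains a vertex $d$ or a vertex $c_t$. If $T$ contains a vertex $d$, the other two vertices are adjacent neighbors of $d$, hence $c_t,c_{t+1}$, and $T$ is filled. Now let $T$ consist of wedge vertices and vertices $c_t$. If it contains exactly one $c_t$, the other vertices are the two wedge neighbors $z_t,z_{t+1}$ of $c_t$. If it contains exactly two, they are $c_t,c_{t+1}$ for one relator, and the third vertex lies in $\{z_t,z_{t+1}\}\cap\{z_{t+1},z_{t+2}\}$, which is $\{z_{t+1}\}$ by \eqref{eq:walk}. In both cases $T$ is filled. Three vertices $c_t$ do not form a triangle, since those of one relator form a cycle of length $n\ge4$ and those of different relators are not adjacent.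
\end{proof}

\begin{proposition}\label{prop:action}
Let $H$ be a flag cover of $K$ with $X_o\ne\emptyset$. Then $G$ acts on $X_o$ and $b$ has no fixed point. Consequently $b\ne1$ in $G$, and if $H$ is finite then $b$ survives in a finite quotient of $G$.
\end{proposition}

\begin{proof}
For $a\in A$ let $\rho_a$ be the permutation of $X_o$ obtained by composing the maps $\tau$ along $p_{a,0},p_{a,1},\dots,p_{a,\ell(a)}$; the reversed walk gives $\rho_a^{-1}$. The rule $U\cdot a=\rho_a(U)$ defines a right action of the free group on $A$, in which a relator $r$ acts as the composite of the maps $\tau$ along $z_0,\dots,z_n$. To show that this composite is the identity, we view all $X_{z_t}$ from the center of the disc. Put $\theta_t=\tau_{c_tz_t}\tau_{dc_t}\colon X_d\to X_{z_t}$. Lemma~\ref{lem:transport}, applied to the three triangles \eqref{eq:simplices} in turn, gives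
\[
\tau_{z_tz_{t+1}}\theta_t=\tau_{c_tz_{t+1}}\tau_{dc_t}=\tau_{c_{t+1}z_{t+1}}\tau_{c_tc_{t+1}}\tau_{dc_t}=\tau_{c_{t+1}z_{t+1}}\tau_{dc_{t+1}}=\theta_{t+1}.
\]
So the composite along $z_0,\dots,z_n$ carries $\theta_0$ to $\theta_n=\theta_0$. Since $\theta_0$ is a bijection, the composite is the identity, and the action factors through $G$. The permutation $\rho_b=\tau_{qo}\tau_{pq}\tau_{op}$ has no fixed point by Lemmas~\ref{lem:transport} and~\ref{lem:empty}. As $X_o\neq\emptyset$, the element $b$ acts nontrivially. If $H$ is finite, the action is a homomorphism from $G$ to the finite group of permutations of $X_o$, written on the right, that does not kill $b$.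
\end{proof}

To recover colors later we need four properties of the links. Two distinct vertices $u,u'$ of a graph are \emph{closed twins} if $N[u]=N[u']$; closed twins are adjacent.

\begin{lemma}\label{lem:links}
For every $i\in I$, the link $\Lambda_i$
\begin{enumerate}
\item[(L1)] is triangle-free,
\item[(L2)] has no universal vertex,
\item[(L3)] has no closed twins,
\item[(L4)] contains an induced path on three vertices.
\end{enumerate}
\end{lemma}

\begin{proof}
We compute the links from \eqref{eq:simplices}. The link $\Lambda_d$ is the $n$-cycle $c_0\cdots c_{n-1}$, and $\Lambda_{c_t}$ is the $5$-cycle $z_t\,z_{t+1}\,c_{t+1}\,d\,c_{t-1}$. Cycles of length at least $4$ satisfy (L1) and (L2).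

Let $z$ be a wedge vertex and $W$ the set of its neighbors in the wedge, so $|W|\ge2$. Each pair $(r,t)$ with $z_t=z$ contributes the triangles $\{c_{t-1},z_{t-1},z\}$, $\{c_{t-1},c_t,z\}$, $\{c_t,z,z_{t+1}\}$, and these are all the filled triangles through $z$. So $\Lambda_z$ is the union of $W$ and the paths $z_{t-1}\,c_{t-1}\,c_t\,z_{t+1}$, one for each such pair, and $W$ is an independent set. The ends of each path are distinct elements of $W$ by \eqref{eq:walk}. Different paths have no common inner vertex, since the paths of $(r,t)$ and $(r,t+1)$ both occur only if $z_t=z_{t+1}$. By (P2) there is at least one path. A triangle would contain an inner vertex, say $c_{t-1}$, together with its only two neighbors $z_{t-1}$ and $c_t$; these are not adjacent because $z_{t-1}\neq z_{t+1}$. The case of $c_t$ is symmetric, so (L1) holds. An element of $W$ is not adjacent to the other elements of $W$, and an inner vertex is adjacent to only one element of $W$, so (L2) holds.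

In all three cases $\Lambda_i$ has an edge and no component is a single edge. Closed twins in a triangle-free graph have no common neighbor, hence no neighbors but each other, and so form a single-edge component; this gives (L3). A component with an edge has at least three vertices, so it contains a path on three vertices, which is induced by (L1); this gives (L4).
\end{proof}

\begin{remark}\label{rem:design}
Each choice in the construction is needed. If some $a\ne b$ had $\ell(a)=3$, then $\rho_a$ would also be forced to have no fixed point, which is impossible when $a=1$ in $G$. The ring of vertices $c_t$ cannot be omitted: by (F1) a vertex of color $d$ has only one neighbor of each color, so it cannot be joined directly to a walk that visits $o$ several times. If (P1) failed with $z_t=z_{t+2}$, then $\{c_t,c_{t+1},z_t\}$ would be a second empty triangle. If (P2) failed for $a$, the link of $p_{a,1}$ would be two isolated vertices, violating (L4). If $b$ were a relator, then $n=3$ and $\Lambda_d$ would be a triangle.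
\end{remark}

\section{The graph $L$}\label{sec:L}

We write $\sqcup$ for the disjoint union and $\vee$ for the join of graphs (the disjoint union with all edges between the two parts added). If a positive integer $m_j$ is assigned to each vertex $j$ of a graph $Y$, the \emph{blow-up} $Y[m]$ replaces $j$ by the clique $\{j\}\times\{1,\dots,m_j\}$, and for $j\neq l$ joins $(j,\beta)$ to $(l,\gamma)$ if and only if $j\sim l$.

Blowing up is undone by identifying twins. In any graph write $u\equiv u'$ if $N[u]=N[u']$. The classes of this equivalence relation, the \emph{twin classes}, are cliques. Two different classes are joined by all possible edges or by none: if $u\sim v$ and $u'\equiv u\not\equiv v$, then $v\in N[u']$ and $v\neq u'$. So there is a \emph{twin quotient} graph on the set of classes, and a graph with finite twin classes is the blow-up of its twin quotient by the class sizes.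

To make colors visible without coloring, blow up each vertex of color $i$ of a flag cover $H$ to a clique of a size $m_i$ that determines $i$. Let $M=|I|$, enumerate $I$, and let $m_i$ be $M$ plus the position of $i$, so that the $m_i$ are distinct elements of $\{M+1,\dots,2M\}$. In $H[m]$ a vertex lying over a vertex of color $i$ has link
\[
B_i=K_{m_i-1}\vee\Lambda_i[m].
\]
By (L2) every vertex $j$ of $\Lambda_i$ has a non-neighbor $l\ne j$, and then $(j,\beta)\not\sim(l,1)$. Hence
\begin{equation}\label{eq:universal}
\text{for $s\ge0$, the universal vertices of $K_s\vee\Lambda_i[m]$ are exactly the vertices of $K_s$.}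
\end{equation}
So $B_i$ has $m_i-1\ge1$ universal vertices. The graphs $B_i$ are therefore connected and pairwise non-isomorphic.

The links of $H[m]$ still vary from vertex to vertex. To make them equal, we let every vertex of the extension play all roles at once: it will lie in many copies of $H[m]$, one for each element of
\[
\hat I=\{(i,\alpha): i\in I,\ 1\le\alpha\le m_i\},
\]
and its link will be the disjoint union of its links in these copies. There are $m_i$ roles with link $B_i$, so we define
\begin{equation}\label{eq:L}
L=\bigsqcup_{i\in I}\ \underbrace{B_i\sqcup\dots\sqcup B_i}_{m_i\text{ copies}} .
\end{equation}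

\section{From a quotient of $G$ to a Cayley graph extension}\label{sec:cayley}

\begin{proposition}\label{prop:cayley}
If $b$ survives in a finite quotient of $G$, then $L$ has a finite extension that is a Cayley graph. If $b\ne1$ in $G$, then $L$ has an infinite connected extension.
\end{proposition}

We first assign to the edges of $\Gamma$ group elements that will play the part of the maps $\tau_{ij}$.

\begin{lemma}\label{lem:labels}
There are elements $g_{ij}\in G$, for the oriented edges of $\Gamma$, with $g_{ji}=g_{ij}^{-1}$, such that $g_{ij}g_{jl}g_{li}=1$ for every filled triangle $\{i,j,l\}$, while for the empty triangle $g_{ij}g_{jl}g_{li}$ is conjugate to $b$ or $b^{-1}$.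
\end{lemma}

\begin{proof}
Write $g(i,j)=g_{ij}$. On the wedge put $g(o,p_{a,1})=a$ and $g(p_{a,k},p_{a,k+1})=1$ for $1\le k<\ell(a)$, so that the product of the labels along the walk reading $a^{\pm1}$ is $a^{\pm1}$. For a relator $r$ let $\gamma_t$ be the product of the labels along $z_0,\dots,z_t$. Since $\gamma_n=r=1=\gamma_0$ in $G$, the element $\gamma_t$ is well defined for $t$ modulo $n$, and $\gamma_{t+1}=\gamma_t\,g(z_t,z_{t+1})$ for all $t$; this is where the relators are used. Put
\[
g(d,c_t)=g(c_t,c_{t+1})=1,\qquad g(c_t,z_t)=\gamma_t,\qquad g(c_t,z_{t+1})=\gamma_{t+1}.
\]
Each edge receives one label, as $z_t\ne z_{t+1}$. Rotating the triple $(i,j,l)$ conjugates $g_{ij}g_{jl}g_{li}$ and reversing it inverts the product up to conjugacy, so one ordering per triangle suffices. For the triangles \eqref{eq:simplices}, in the orderings $(c_t,z_t,z_{t+1})$, $(c_t,c_{t+1},z_{t+1})$, $(d,c_t,c_{t+1})$, the equation $g_{ij}g_{jl}=g_{il}$ reads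
\[
\gamma_t\,g(z_t,z_{t+1})=\gamma_{t+1},\qquad 1\cdot\gamma_{t+1}=\gamma_{t+1},\qquad 1\cdot1=1 .
\]
For the empty triangle, $g(o,p)g(p,q)g(q,o)=b$.
\end{proof}

Let $\pi\colon G\to Q$ be a homomorphism to a group with $\pi(b)\neq1$. By Lemmas~\ref{lem:empty} and~\ref{lem:labels}, for a $3$-cycle $\{i,j,l\}$ of $\Gamma$,
\begin{equation}\label{eq:cocycle}
\pi(g_{ji}g_{il})=\pi(g_{jl})\iff\{i,j,l\}\text{ is filled.}
\end{equation}
This is the only use of $\pi(b)\neq1$. It shows that the graph $H$ on $Q\times I$ with $(x,i)\sim(x\pi(g_{ij}),j)$ for $ij\in E(\Gamma)$, colored by the second coordinate, is a flag cover of $K$. Its blow-up $H[m]$ has vertex set $Q\times\hat I$.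

It remains to overlay copies of $H[m]$ so that every vertex takes each role $\lambda\in\hat I$ once. The danger is that edges from different copies form a triangle, which would add an edge between two components of a link. A free group keeps the copies apart. Let $F$ be free on $\{y_\lambda:\lambda\in\hat I\}$, and for each $f\in F$ place a copy of $H[m]$ in $Q\times F$ by $(x,\lambda)\mapsto(x,fy_\lambda)$. A point $(x,h)$ then lies in the copies $f=hy_\lambda^{-1}$, once in each role $\lambda$, and an edge from role $\lambda$ to role $\mu$ multiplies the second coordinate by $y_\lambda^{-1}y_\mu$. The union of the copies is thus a Cayley graph. To obtain a finite graph we replace $F$ by a finite quotient in which short words stay distinct, as in Example~\ref{ex:torus}. Recall that free groups are \emph{residually finite}: every nontrivial element survives in a finite quotient. Applying this to the elements $f^{-1}f'$, for distinct $f,f'$ of length at most $4$, we obtain a homomorphism from $F$ to a finite group that is injective on the elements of length at most $4$.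

\begin{proof}[Proof of Proposition~\ref{prop:cayley}]
Let $\pi\colon G\to Q$ be as above, and let $F\to F'$ be a homomorphism that is injective on elements of length at most $4$; images in $F'$ are again written $y_\lambda$. Put $g_{ii}=1$. For $\lambda=(i,\alpha)\neq\mu=(j,\beta)$ in $\hat I$ with $i=j$ or $ij\in E(\Gamma)$ let
\[
s(\lambda,\mu)=\bigl(\pi(g_{ij}),\,y_\lambda^{-1}y_\mu\bigr)\in Q\times F',
\]
and let $S$ be the set of these elements. The words $y_\lambda^{-1}y_\mu$ are reduced of length $2$ and pairwise distinct, so $1\notin S$ and the second coordinate of $s(\lambda,\mu)$ determines $(\lambda,\mu)$. Also $s(\lambda,\mu)^{-1}=s(\mu,\lambda)$. Let $\mathcal G=\operatorname{Cay}(Q\times F',S)$. By \eqref{eq:cayleylink} we must show that the graph on $S$ with $s\sim s'\iff s^{-1}s'\in S$ is isomorphic to $L$.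

Let $s=s(\lambda,\mu)\neq s'=s(\lambda',\mu')$. If $\lambda\ne\lambda'$, the second coordinate of $s^{-1}s'$ is $y_\mu^{-1}y_\lambda y_{\lambda'}^{-1}y_{\mu'}$. This word is reduced of length $4$, because $\mu\ne\lambda$, $\lambda\neq\lambda'$ and $\lambda'\neq\mu'$, so it differs in $F'$ from every word of length $2$ and $s\not\sim s'$. Hence there are no edges between different sets $S_\lambda=\{s(\lambda,\mu)\}_\mu$, which partition $S$.

Let $\lambda=\lambda'$, so $\mu\neq\mu'$, and let $i,j,l$ be the first coordinates of $\lambda,\mu,\mu'$. Then $s^{-1}s'=(\pi(g_{ji}g_{il}),y_\mu^{-1}y_{\mu'})$. The only possible element of $S$ with this second coordinate is $s(\mu,\mu')$, so $s\sim s'$ if and only if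
\[
\bigl(j=l\ \text{ or }\ jl\in E(\Gamma)\bigr)\quad\text{and}\quad\pi(g_{ji}g_{il})=\pi(g_{jl}).
\]
If $j=l$, this holds since $g_{ji}g_{ij}=1$. If $j=i\neq l$, then $jl=il$ is an edge because $s'$ is defined, and $g_{ii}g_{il}=g_{il}$; the case $l=i\neq j$ is symmetric. If $i,j,l$ are distinct, then $j,l\in N_\Gamma(i)$, and the condition says that $\{i,j,l\}$ is a $3$-cycle satisfying the left side of \eqref{eq:cocycle}, that is, $jl\in E(\Lambda_i)$.

So, for $\lambda=(i,\alpha)$, the map $s(\lambda,\mu)\mapsto\mu$ identifies $S_\lambda$ with the set of $(i,\beta)$, $\beta\ne\alpha$, and $(j,\beta)$, $j\in N_\Gamma(i)$; the former $m_i-1$ elements are universal and the latter induce $\Lambda_i[m]$. Thus $S_\lambda$ induces $B_i$. There are $m_i$ elements $\lambda$ with first coordinate $i$, so the graph on $S$ is $L$.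

If $b$ survives in a finite quotient, take $Q$ and $F'$ finite; then $\mathcal G$ is finite. If $b\neq1$ in $G$, take $Q=G$, $\pi=\mathrm{id}$, $F'=F$. A component of a locally $L$ graph is locally $L$. The element $s=(1,y_{(o,1)}^{-1}y_{(o,2)})\in S$ has infinite order, so the component of $x$ contains the infinitely many vertices $xs^k$.
\end{proof}

\section{From an extension to a flag cover}\label{sec:recover}

\begin{proposition}\label{prop:recover}
If $L$ has an extension $\mathcal G$, then $K$ has a flag cover $H$ in which every color occurs. If $\mathcal G$ is finite, then so is $H$.
\end{proposition}

Nothing is known about $\mathcal G$ except its links, so the two operations of Section~\ref{sec:L} must be undone by operations that make sense in any graph: we split each vertex into its roles, and then pass to the twin quotient.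

\subsection*{Splitting}
For a graph $\mathcal G$ let $\widetilde{\mathcal G}$ be the graph whose vertices are the pairs $(v,C)$, with $v$ a vertex of $\mathcal G$ and $C$ the vertex set of a component of $\operatorname{lk}(v)$, and in which $(v,C)\sim(u,D)$ if and only if $u\in C$ and $v\in D$. For instance, the graph on the cells of a $3\times3$ board, with cells adjacent when they share a row or a column, is locally $K_2\sqcup K_2$, and it splits into six disjoint triangles, one for each row and column.

\begin{lemma}\label{lem:split}
The link of $(v,C)$ in $\widetilde{\mathcal G}$ is isomorphic to the subgraph of $\mathcal G$ induced on $C$.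
\end{lemma}

\begin{proof}
For $u\in C$ let $D_u$ be the component of $\operatorname{lk}(u)$ containing $v$. The neighbors of $(v,C)$ are the pairs $(u,D_u)$ with $u\in C$. Let $u,u'\in C$ be distinct. If $u\not\sim u'$, then $u'\notin D_u$ and the pairs are not adjacent. If $u\sim u'$, then $u'$ and $v$ are adjacent vertices of $\operatorname{lk}(u)$, so $u'\in D_u$; exchanging the roles, $u\in D_{u'}$; hence $(u,D_u)\sim(u',D_{u'})$.
\end{proof}

From now on $\mathcal G$ is locally $L$. The components of $L$ are the graphs $B_i$, so every link of $\widetilde{\mathcal G}$ is isomorphic to $B_i$ for a unique $i\in I$, the \emph{type} of the vertex, and every type occurs. If $\mathcal G$ is finite, so is $\widetilde{\mathcal G}$. All neighborhoods below are taken in $\widetilde{\mathcal G}$.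

\subsection*{Twin classes}
In a blow-up $H[m]$ the universal vertices of $\operatorname{lk}(u)$ are the twins of $u$. In a general graph a universal vertex of $\operatorname{lk}(u)$ may have neighbors outside $N[u]$, as happens at a vertex $u$ of degree $2$ in $K_4$ minus an edge. The shape of the links $\Lambda_i$ rules this out: we compute the common neighborhood of the two vertices from both sides.

\begin{lemma}\label{lem:twins}
Let $u$ be a vertex of $\widetilde{\mathcal G}$ of type $i$. Its twin class $[u]$ consists of $u$ and the universal vertices of $\operatorname{lk}(u)$. Hence $|[u]|=m_i$, and all members of $[u]$ have type $i$.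
\end{lemma}

\begin{proof}
A closed twin of $u$ is a universal vertex of $\operatorname{lk}(u)$. Conversely let $u'$ be universal in $\operatorname{lk}(u)$, so that $N[u]\subseteq N[u']$. Equality holds if $u$ is universal in $\operatorname{lk}(u')$. Suppose that it is not. Let $Y$ be the graph induced on $N(u)\cap N(u')$, and $Y^\circ$ the graph obtained from $Y$ by deleting its universal vertices.

Seen from $u$, we have $N(u)\cap N(u')=N(u)\setminus\{u'\}$, so $Y\cong K_{m_i-2}\vee\Lambda_i[m]$. By \eqref{eq:universal}, $Y^\circ\cong\Lambda_i[m]$, which contains an induced path on three vertices by (L4).

Seen from $u'$, of type $j$ say, the vertex $u$ corresponds to a vertex $(l,\beta)$ of $\Lambda_j[m]\subseteq B_j$, and $Y$ is the link of $(l,\beta)$ in $B_j$. Its vertices are the $m_j-1$ universal vertices of $B_j$, the $m_l-1$ other copies of $l$, and the copies of the neighbors $h$ of $l$ in $\Lambda_j$. These neighbors $h$ are pairwise non-adjacent by (L1), so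
\[
Y\cong K_{m_j+m_l-2}\vee\bigsqcup_{h\in N_{\Lambda_j}(l)}K_{m_h}.
\]
Then $Y^\circ$ is an induced subgraph of a disjoint union of cliques and contains no induced path on three vertices, a contradiction.

So $|[u]|=1+(m_i-1)=m_i$. Applying this to any member of $[u]$, and using that the $m_i$ are distinct, we see that all members have type $i$.
\end{proof}

Next we must show that the part of $\operatorname{lk}(u)$ labeled $j$ in $B_i$ really consists of vertices of type $j$. So far the label is only a position in an abstract isomorphism.

\begin{lemma}\label{lem:blocks}
Let $u$ have type $i$, let $\varphi\colon B_i\to\operatorname{lk}(u)$ be an isomorphism, and put $D_j=\varphi(\{j\}\times\{1,\dots,m_j\})$ for $j\in N_\Gamma(i)$. Then $D_j$ is a twin class of type $j$.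
\end{lemma}

\begin{proof}
By \eqref{eq:universal} and Lemma~\ref{lem:twins}, $N[u]$ is the disjoint union of $[u]$ and the sets $D_j$. Let $v\in D_j$ and let $v'$ be a closed twin of $v$. Then $u\in N[v]=N[v']$, so $v'\in N[u]$, and $v'\notin[u]$ because $v\notin[u]$. So $v'\in D_l$ for some $l$. Suppose $l\neq j$. Since $v\sim v'$, we have $jl\in E(\Lambda_i)$. By (L3) the closed neighborhoods of $j$ and $l$ in $\Lambda_i$ differ, and both contain $j$ and $l$, so some $h\notin\{j,l\}$ is adjacent in $\Lambda_i$ to exactly one of $j,l$. A vertex of $D_h$ then lies in exactly one of $N[v],N[v']$, a contradiction. So $[v]\subseteq D_j$, and $D_j$ is a union of twin classes. Each class has at least $M+1$ elements by Lemma~\ref{lem:twins}, while $|D_j|=m_j\le 2M$. Hence $D_j$ is a single class, and its size $m_j$ shows that its type is $j$.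
\end{proof}

The last step explains the range $\{M+1,\dots,2M\}$: with sizes $1,2,3$, say, the count would allow a block of size $3$ to be the union of classes of sizes $1$ and $2$.

\begin{proof}[Proof of Proposition~\ref{prop:recover}]
Let $H$ be the twin quotient of $\widetilde{\mathcal G}$, each class colored by its type. Let $U=[u]$ have color $i$. By Lemma~\ref{lem:blocks} the neighbors of $U$ are the classes $D_j$, $j\in N_\Gamma(i)$, and $D_j$ has color $j$; this is (F1). For $j\neq l$ the classes $D_j,D_l$ are adjacent if and only if $(j,1)\sim(l,1)$ in $B_i$, that is, $jl\in E(\Lambda_i)$; this is (F2). Every type occurs in $\widetilde{\mathcal G}$, and $H$ is finite when $\mathcal G$ is.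
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Freely reduce $w$. If the result is empty, output $L=P_3$. Then $w=1$ in $G_0$ and in all its quotients, and $L$ has no extension by Example~\ref{ex:path}, so all conditions in (1) and (2) are false. Otherwise compute the normalized pair of Lemma~\ref{lem:normal}, the complex $K$ of Section~\ref{sec:complex} and the graph $L$ of \eqref{eq:L}; each step is effective. By Lemma~\ref{lem:normal} we may replace $(G_0,w)$ by $(G,b)$ in (1) and (2).

If $L$ has a finite extension, then $K$ has a finite flag cover with $X_o\ne\emptyset$ by Proposition~\ref{prop:recover}, and $b$ survives in a finite quotient of $G$ by Proposition~\ref{prop:action}. The converse is in Proposition~\ref{prop:cayley}. This proves (1). If $L$ has an extension, the same two propositions give $b\neq1$ in $G$; if $b\ne1$, Proposition~\ref{prop:cayley} gives an infinite connected extension; and an infinite connected extension is an extension. This proves (2). Finally, by (1) an algorithm for the finite extension problem would decide FQ, contrary to Proposition~\ref{prop:FQ}. \qed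

\section{Connected links, symmetry and enumerability}\label{sec:refinements}

The graph \eqref{eq:L} has many components, and the splitting step relies on this. One more blow-up hides a disconnected link inside a connected one. Write $Y[2]$ for the blow-up of $Y$ with all sizes equal to $2$.

\begin{lemma}\label{lem:double}
Let $L$ be a finite disconnected graph and $L'=K_1\vee L[2]$. If $\mathcal G$ is locally $L$, then $\mathcal G[2]$ is locally $L'$. Every locally $L'$ graph is isomorphic to $\mathcal G[2]$ for some locally $L$ graph $\mathcal G$.
\end{lemma}

\begin{proof}
The link of a vertex over $v$ in $\mathcal G[2]$ consists of the other vertex over $v$, which is universal in it, and of $\operatorname{lk}(v)[2]$. This proves the first claim.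

Let $\mathcal G'$ be locally $L'$. Since $L[2]$ is disconnected, $L'$ has exactly one universal vertex. Let $u^*$ be the universal vertex of $\operatorname{lk}(u)$. The set $N(u)\cap N(u^*)=N(u)\setminus\{u^*\}$ induces the disconnected graph $L[2]$. If $u^{**}\neq u$, then $u^{**}$ is adjacent to $u$, so it lies in $N(u)\cap N(u^*)$ and is adjacent to all other vertices of this set, which is then connected. Hence $u^{**}=u$ and $N[u]=N[u^*]$. So different pairs $\{u,u^*\}$ are joined by all edges or by none, and $\mathcal G'\cong\mathcal G[2]$, where $\mathcal G$ is the quotient graph on the pairs. If $Y$ is the link of $\{u,u^*\}$ in $\mathcal G$, then $Y[2]$ is the graph induced on $N(u)\setminus\{u^*\}$, so $Y[2]\cong L[2]$.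

It remains to cancel the blow-up. In $Y[2]$ the closed neighborhood of $(y,\varepsilon)$ is $N[y]\times\{1,2\}$. So the twin classes of $Y[2]$ are the sets $T\times\{1,2\}$ with $T$ a twin class of $Y$, and the twin quotients of $Y$ and $Y[2]$ agree. Thus $Y$ is the blow-up of the twin quotient of $Y[2]$ by half the class sizes, which depends only on the isomorphism type of $Y[2]$. Therefore $Y\cong L$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}]
(a) Modify the algorithm of Theorem~\ref{thm:main}: keep the output $P_3$, which is connected with a universal vertex, and replace an output $L$ of the form \eqref{eq:L}, which is disconnected, by $L'=K_1\vee L[2]$. The graph $L'$ is connected with a universal vertex. A graph $\mathcal G$ is finite, infinite or connected if and only if $\mathcal G[2]$ has the same property. By Lemma~\ref{lem:double}, $L'$ has a finite, an infinite connected, or an arbitrary extension if and only if $L$ does. So (1) and (2) hold for the new output, and FQ reduces to the restricted problem.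

(b) Let $L$ be of the form \eqref{eq:L} and suppose that $L$, or equivalently $L'$, has a finite extension. By Theorem~\ref{thm:main}(1) and Proposition~\ref{prop:cayley}, $L$ has a finite extension $\mathcal G=\operatorname{Cay}(P,S)$. Then $\mathcal G[2]=\operatorname{Cay}(P\times\mathbb Z/2,S')$ with $S'=(S\times\mathbb Z/2)\cup\{(1,\bar1)\}$, where $\bar1$ generates $\mathbb Z/2$, and this is a finite extension of $L'$. Cayley graphs are vertex-transitive. So for $L$, for $L'$, and for $P_3$, which has no extension, the existence of a finite extension, of a finite vertex-transitive extension and of a finite Cayley graph extension are equivalent, and FQ reduces to each problem. If Cayley graphs are required to be connected, replace $P$ by the subgroup generated by $S$, whose Cayley graph is a component of $\mathcal G$.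

(c) Enumerating all finite nonempty graphs and testing their links shows that $\mathcal F$ is r.e. It is undecidable by Theorem~\ref{thm:main}, so its complement is not r.e.

We show that $\mathcal N$ is r.e. Fix $L$ and $k\ge0$. A \emph{$k$-approximant} is a connected rooted graph of maximum degree at most $|V(L)|$, with all vertices at distance at most $k$ from the root, in which every vertex at distance less than $k$ from the root has link isomorphic to $L$. The bounds on degree and distance bound the number of vertices, so the $k$-approximants can be listed and are finitely many up to rooted isomorphism. In a $(k+1)$-approximant, the subgraph induced on the ball of radius $k$ about the root is a $k$-approximant: distances to the root are unchanged, and a vertex at distance less than $k$ has all its neighbors in the ball. For the same reason the balls about a vertex of an extension are $k$-approximants for all $k$. Conversely, suppose that $k$-approximants exist for all $k$. Form the tree whose nodes at level $k$ are the isomorphism classes of $k$-approximants, the parent of a class at level $k+1$ being the class of its $k$-ball; level $0$ is the one-vertex graph. The tree has finite nonempty levels. K\"onig's lemma states that an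 infinite rooted tree in which every node has finitely many children has an infinite branch. Along such a branch choose representatives $\mathcal A_0\subseteq\mathcal A_1\subseteq\cdots$ with $\mathcal A_k$ the $k$-ball of $\mathcal A_{k+1}$. A vertex at distance $e$ from the root has the same link, isomorphic to $L$, in all $\mathcal A_k$ with $k>e$, so the union is locally $L$. Hence $L\in\mathcal N$ if and only if for some $k$ there is no $k$-approximant, which is an r.e.\ condition.

A union of two r.e.\ sets is r.e. So $\mathcal I$, the complement of $\mathcal F\cup\mathcal N$, is co-r.e. If $\mathcal I$ were r.e., then $\mathcal I\cup\mathcal N$, the complement of $\mathcal F$, would be r.e., which we have excluded. The empty set is r.e., so $\mathcal I\ne\emptyset$.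

(d) Given such an $f$, one could decide whether $L\in\mathcal F$ by testing the finitely many graphs with at most $f(L)$ vertices.
\end{proof}

\begin{example}\label{ex:higman}
The construction gives an explicit member of $\mathcal I$. Higman's group
\[
\langle x_0,x_1,x_2,x_3\mid x_i^{-1}x_{i+1}x_i=x_{i+1}^2,\ i\in\mathbb Z/4\rangle
\]
is infinite and has no nontrivial finite quotient \cite{Hig}. In it $x_0\neq1$: the relation shows that $x_i=1$ forces $x_{i+1}=x_{i+1}^2$, hence $x_{i+1}=1$, so $x_0=1$ would make the group trivial. The graph $L$ that Theorem~\ref{thm:main} assigns to this presentation and the word $w=x_0$ has an infinite connected extension and no finite extension.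
\end{example}

\begin{thebibliography}{9}

\bibitem{BW}
Bridson and Wilton, \emph{The triviality problem for profinite completions}, Invent. Math. 202 (2015), 839--874.

\bibitem{GL}
Natalia Garcia-Colin and Dimitri Leemans, \emph{An infinite family of locally X graphs based on incidence geometries}, arXiv:1811.11438 (2018).

\bibitem{Hig}
G. Higman, J. London Math. Soc. 26 (1951), 61--64.

\bibitem{Slo}
Slobodskoi, \emph{Unsolvability of the universal theory of finite groups}, Algebra and Logic 20 (1981), 139--156.

\end{thebibliography}
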